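\title{A sharp additive energy condition for Poissonian pair correlation in dimension three and higher}

\begin{abstract}
Let $(x_n)$ be a real sequence with $x_{n+1}-x_n\ge c>0$, and let $E(X_N)$ be the number of quadruples of indices up to $N$ with $|x_{n_1}+x_{n_2}-x_{n_3}-x_{n_4}|<1$. We prove that for $d\ge3$ the points $(\{x_n\alpha_1\},\dots,\{x_n\alpha_d\})$ have Poissonian pair correlation in the sup norm for almost all $\boldsymbol{\alpha}\in\mathbb{R}^d$ whenever $\sum_N E(X_N)N^{-4}$ converges; for $d=2$ the same holds with an extra factor $\log(2N)$ in the series. In particular, $E(X_N)\ll N^{3-\lambda}$ with some $\lambda>0$ suffices for every $d\ge2$. The condition is optimal as a condition on the size of the energy: if $\psi$ is a regular function with $\sum_N\psi(N)/N=\infty$, then some integer sequence with $E(X_N)\ll\psi(N)N^3$ fails to have Poissonian pair correlation for almost all $\boldsymbol{\alpha}$.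
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Pair correlation}
For $y\in\mathbb{R}$ let $\{y\}$ be the fractional part of $y$ and $\|y\|$ the distance from $y$ to the nearest integer. For $\boldsymbol{y}=(y_1,\dots,y_d)\in\mathbb{R}^d$ put $\|\boldsymbol{y}\|_\infty=\max_l\|y_l\|$; this gives the sup-norm distance on the torus $[0,1)^d$. For a sequence $(\boldsymbol{y}_n)$ in $[0,1)^d$ and $s>0$ let
\[
R(s,N)=\frac1N\,\#\Big\{(m,n):\ 1\le m\ne n\le N,\ \|\boldsymbol{y}_n-\boldsymbol{y}_m\|_\infty\le \frac{s}{N^{1/d}}\Big\}.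
\]
A cube of radius $sN^{-1/d}$ has volume $(2s)^d/N$, so $R(s,N)$ measures the first $N$ points on the scale of their mean spacing: it is the average number of other points in such a cube centered at one of them. For independent uniformly distributed points, the expectation of $R(s,N)$ is $(2s)^d(N-1)/N$ once $N\ge (2s)^d$. The sequence is said to have \emph{$\infty$-Poissonian pair correlation}, or \emph{$\infty$-PPC}, if
\[
\lim_{N\to\infty}R(s,N)=(2s)^d\qquad\text{for every } s>0 .
\]

We study the dilates $\{x_n\boldsymbol{\alpha}\}=(\{x_n\alpha_1\},\dots,\{x_n\alpha_d\})$ of a real sequence $(x_n)$ by a vector $\boldsymbol{\alpha}\in\mathbb{R}^d$. For this sequence we write $R_{\boldsymbol{\alpha}}(s,N)$, so that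
\begin{equation}\label{eq:R}
R_{\boldsymbol{\alpha}}(s,N)=\frac1N\,\#\big\{(m,n):\ 1\le m\ne n\le N,\ \|(x_n-x_m)\boldsymbol{\alpha}\|_\infty\le sN^{-1/d}\big\}.
\end{equation}
Only the differences $x_n-x_m$ enter. ``Almost all'' always refers to Lebesgue measure on $\mathbb{R}^d$.

\subsection*{Additive energy}
If one difference is repeated many times, then a single event $\|q\boldsymbol{\alpha}\|_\infty\le sN^{-1/d}$ moves many pairs in \eqref{eq:R} at once, which is not how independent points behave. Repetition of differences is measured by the \emph{additive energy} of $X_N=(x_n)_{n\le N}$,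
\[
E(X_N)=\#\big\{(n_1,n_2,n_3,n_4)\in\{1,\dots,N\}^4:\ |x_{n_1}+x_{n_2}-x_{n_3}-x_{n_4}|<1\big\},
\]
which counts how often two differences $x_{n_1}-x_{n_3}$ and $x_{n_4}-x_{n_2}$ agree up to an error less than $1$. For integers $x_n$ it counts exact solutions of $x_{n_1}+x_{n_2}=x_{n_3}+x_{n_4}$. Under the \emph{spacing condition} $x_{n+1}-x_n\ge c>0$ we have
\[
N^2\le E(X_N)\le(1+2/c)N^3 ,
\]
because the quadruples with $n_1=n_3$, $n_2=n_4$ are always counted, while for given $n_1,n_2,n_3$ the number $x_{n_4}$ lies in an interval of length $2$.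

Both extremes occur. For $x_n=2^n$, uniqueness of binary expansions forces $\{n_1,n_2\}=\{n_3,n_4\}$, so $E(X_N)\le2N^2$. For $x_n=n$, the difference $h$ occurs $N-|h|$ times, so
\begin{equation}\label{eq:interval}
E(X_N)=\sum_{|h|<N}(N-|h|)^2=\frac{2N^3+N}{3}.
\end{equation}
In this second case $\infty$-PPC fails for almost all $\boldsymbol{\alpha}$. To see this, recall the divergence half of Khintchine's theorem on simultaneous approximation.

\begin{theorem}[Khintchine; see {\cite[Ch.~VII, Thm.~I]{Cassels}}]\label{thm:khintchine}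
Let $\Psi(q)\in[0,\frac12]$ be nonincreasing in the integer $q\ge1$, with $\sum_q\Psi(q)^d=\infty$. Then for almost all $\boldsymbol{\alpha}\in\mathbb{R}^d$ there are infinitely many $q\ge1$ with $\|q\boldsymbol{\alpha}\|_\infty<\Psi(q)$.
\end{theorem}

Take $s<\frac12$ and $\Psi(q)=s(2q)^{-1/d}$, so that $\sum_q\Psi(q)^d=\frac{s^d}{2}\sum_q q^{-1}=\infty$. If $\|q\boldsymbol{\alpha}\|_\infty<\Psi(q)$ and $N=2q$, then all $2(N-q)=N$ ordered pairs with $|n-m|=q$ are counted in \eqref{eq:R}, and $R_{\boldsymbol{\alpha}}(s,N)\ge1>(2s)^d$. This happens for infinitely many $q$.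

\subsection*{The question and the results}
So energy of order $N^3$ can destroy $\infty$-PPC, and one asks how far below $N^3$ the energy has to be in order to guarantee it. The problem we answer was posed in \cite{BDM}, and it starts from the following known result.

\begin{theorem}\label{thm:known}
Let $d\ge3$ and let $(x_n)$ be a sequence of positive real numbers with $x_{n+1}-x_n\ge c$ for some $c>0$. If $E(X_N)\ll N^{\frac{183}{76}+\frac{16}{76}(1-\frac1d)-\lambda}$ for some $\lambda>0$, then $(\{x_n\boldsymbol{\alpha}\})$ has $\infty$-PPC for almost all $\boldsymbol{\alpha}\in\mathbb{R}^d$.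
\end{theorem}

The exponent here stays below $199/76<2.62$ for all $d$. The problem is whether Theorem~\ref{thm:known} remains valid under the weaker assumption $E(X_N)\ll N^{3-\lambda}$ for some $\lambda>0$. It does, and much less than a power saving is needed. Positivity of $x_n$ plays no role.

\begin{theorem}\label{thm:A}
Let $(x_n)$ be a real sequence with $x_{n+1}-x_n\ge c>0$ for all $n$. If $d\ge3$ and
\[
\sum_{N\ge1}\frac{E(X_N)}{N^4}<\infty ,
\]
then $(\{x_n\boldsymbol{\alpha}\})$ has $\infty$-PPC for almost all $\boldsymbol{\alpha}\in\mathbb{R}^d$. If $d=2$, the same conclusion holds if $\sum_{N}E(X_N)\log(2N)\,N^{-4}<\infty$.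
\end{theorem}

If $E(X_N)\ll N^{3-\lambda}$, then both series are bounded by a multiple of $\sum_NN^{-1-\lambda}\log(2N)<\infty$. This answers the problem affirmatively for every $d\ge3$, and for $d=2$ as well. For $d\ge3$, even $E(X_N)\ll N^3/(\log N)^{1+\varepsilon}$ with some $\varepsilon>0$ suffices. The next theorem shows that for $d\ge3$ no weaker condition on the size of the energy can do.

\begin{theorem}\label{thm:B}
Let $d\ge1$. Let $\psi:[1,\infty)\to(0,1]$ be nonincreasing with $x\psi(x)$ nondecreasing and $\sum_N\psi(N)/N=\infty$. Then there is a strictly increasing sequence $(x_n)$ of positive integers with $E(X_N)\ll\psi(N)N^3$ such that $(\{x_n\boldsymbol{\alpha}\})$ fails to have $\infty$-PPC for almost all $\boldsymbol{\alpha}\in\mathbb{R}^d$.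
\end{theorem}

\begin{corollary}\label{cor:class}
Let $d\ge3$, and let $\psi:[1,\infty)\to(0,1]$ be nonincreasing with $x\psi(x)$ nondecreasing. The following are equivalent.
\begin{itemize}
\item[(a)] For every real sequence $(x_n)$ with $x_{n+1}-x_n\ge c>0$ and $E(X_N)\ll\psi(N)N^3$, the sequence $(\{x_n\boldsymbol{\alpha}\})$ has $\infty$-PPC for almost all $\boldsymbol{\alpha}\in\mathbb{R}^d$.
\item[(b)] $\sum_N\psi(N)/N<\infty$.
\end{itemize}
\end{corollary}

\begin{proof}
If (b) holds and $E(X_N)\ll\psi(N)N^3$, then $\sum_NE(X_N)N^{-4}<\infty$ and Theorem~\ref{thm:A} applies. If (b) fails, the sequence of Theorem~\ref{thm:B} satisfies the spacing condition with $c=1$ and contradicts (a).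
\end{proof}

For example, $E(X_N)\ll N^3/\log N$ does not suffice in general: $\psi(x)=1/(1+\log x)$ is admissible in Theorem~\ref{thm:B}, since $x\psi(x)$ has derivative $\log x/(1+\log x)^2\ge0$.

\subsection*{Why this series}
The threshold can be guessed by thinning out the example $x_n=n$. Let $N$ integers consist of $N/L$ intervals of length $L=\psi N$, placed so that there are no additive relations between their positions. The energy is then of order $(N/L)^2L^3=\psi N^3$. Each $q\le L/2$ still occurs at least $N$ times as $|x_n-x_m|$, so a single such $q$ with $\|q\boldsymbol{\alpha}\|_\infty\le sN^{-1/d}$ forces $R_{\boldsymbol{\alpha}}(s,N)\ge1$. Each $q$ does this with probability $(2s)^d/N$, so one expects a failure at scale $N$ with probability of order $\psi$. If the scales $N=2^k$ were independent, failures would recur forever exactly when $\sum_k\psi(2^k)=\infty$, that is, when $\sum_N\psi(N)/N=\infty$. Theorem~\ref{thm:B} makes this rigorous (Section~\ref{sec:B}). Theorem~\ref{thm:A} says that for $d\ge3$ no sequence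 does worse: the variance of the pair correlation at scale $N$ is $O(E(X_N)/N^3)$. Section~\ref{sec:model} shows the source of this bound in a model computation, and Sections~\ref{sec:variance}--\ref{sec:ae} give the proof.

We write $e(t)=e^{2\pi it}$ and $t_+=\max(t,0)$. The set of ordered pairs $u=(m,n)$ with $1\le m\ne n\le N$ is denoted by $\mathcal{P}_N$, and $z_u=x_n-x_m$. For $u=(m,n)$ and $v=(m',n')$ we have $z_u-z_v=x_n+x_{m'}-x_m-x_{n'}$, hence
\begin{equation}\label{eq:Ediff}
\#\{(u,v)\in\mathcal{P}_N^2:\ |z_u-z_v|<1\}\le E(X_N).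
\end{equation}

\section{A model computation for integer sequences}\label{sec:model}

Let the $x_n$ be distinct integers, let $\boldsymbol{\alpha}$ be uniformly distributed in $[0,1)^d$, and put $r=sN^{-1/d}<\frac12$. For a nonzero integer $z$ the map $\alpha\mapsto\{z\alpha\}$ preserves Lebesgue measure on $[0,1)$, so the event $\|z\boldsymbol{\alpha}\|_\infty\le r$ has probability $(2r)^d$. The mean of $R_{\boldsymbol{\alpha}}(s,N)$ is $(N-1)(2r)^d$, which tends to $(2s)^d$, and the variance is
\[
\frac1{N^2}\sum_{u,v\in\mathcal{P}_N}\Big(\operatorname{Prob}\big(\|z_u\boldsymbol{\alpha}\|_\infty\le r,\ \|z_v\boldsymbol{\alpha}\|_\infty\le r\big)-(2r)^{2d}\Big).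
\]
How strongly are two such events correlated? Write $z_u=ga$, $z_v=gb$ with $g=\gcd(z_u,z_v)$, and call $t=\max(|a|,|b|)$ the \emph{height} of $(z_u,z_v)$. By measure preservation we may replace $z_u,z_v$ by $a,b$. Suppose $2rt<1$ and consider one coordinate $\alpha$. If $a\alpha=i+\varepsilon$ and $b\alpha=j+\varepsilon'$ with integers $i,j$ and $|\varepsilon|,|\varepsilon'|\le r$, then $|bi-aj|=|a\varepsilon'-b\varepsilon|\le2rt<1$. So $bi=aj$, and by coprimality $i=aw$, $j=bw$ for an integer $w$. Then $a(\alpha-w)=\varepsilon$ and $b(\alpha-w)=\varepsilon'$, so $\|\alpha\|\le r/t$. Conversely, $\|\alpha\|\le r/t$ implies both conditions. The joint probability in one coordinate is therefore exactly $2r/t$, and since the coordinates are independent, it is $(2r/t)^d$ in $d$ coordinates. For $z_u=\pm z_v$ the two events coincide and we get $(2r)^d$, far more than $(2r)^{2d}$; the excess decays like $t^{-d}$.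

How many $(u,v)$ have a given $(a,b)$? They satisfy $bz_u=az_v$. If $\beta(w)$ and $\gamma(w)$ count the $u$ with $bz_u=w$ and the $v$ with $az_v=w$, then by the Cauchy--Schwarz inequality the number of solutions is at most $(\sum_w \beta(w)^2)^{1/2}(\sum_w \gamma(w)^2)^{1/2}$. Each of the two sums counts the $(u,u')$ with $z_u=z_{u'}$, so the bound is at most $E(X_N)$ by \eqref{eq:Ediff}, \emph{whatever $a$ and $b$ are}. There are at most $8t$ integer points $(a,b)$ with $\max(|a|,|b|)=t$. Hence the $(u,v)$ of height less than $1/(2r)$ contribute to the variance at most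
\[
\frac1{N^2}\sum_{t<1/(2r)}8t\cdot E(X_N)\Big(\frac{2r}{t}\Big)^d=8(2s)^d\,\frac{E(X_N)}{N^3}\sum_{t<1/(2r)}t^{1-d}.
\]
The last sum is bounded for $d\ge3$ and is $O(\log N)$ for $d=2$. This is the whole mechanism: the correlation decays like $t^{-d}$ because it is a product over $d$ coordinates, while the number of ratios of height $t$ grows only like $t$.

Three things are missing. Pairs of large height have to be shown nearly uncorrelated; we replace indicator functions by trigonometric polynomials of degree about $N^{1/d}$, which do not see such pairs at all (Sections~\ref{sec:variance} and~\ref{sec:selberg}). For real $x_n$ the function $R_{\boldsymbol{\alpha}}$ is not periodic in $\boldsymbol{\alpha}$, so we need a probability measure on $\mathbb{R}^d$ (Section~\ref{sec:variance}). Finally, real numbers have no greatest common divisor, and the height must be replaced by something else (Section~\ref{sec:count}).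

\section{The variance in terms of near-relations}\label{sec:variance}

\subsection*{Normalization}
In the proof of Theorem~\ref{thm:A} we may assume $c=1$. Indeed, if $c>1$ the spacing condition also holds with $c=1$. If $c<1$, put $x_n'=x_n/c$. This sequence has gaps at least $1$; its energy counts the quadruples with $|x_{n_1}+x_{n_2}-x_{n_3}-x_{n_4}|<c$ and is at most $E(X_N)$; and $x_n'\boldsymbol{\alpha}=x_n(\boldsymbol{\alpha}/c)$, where the dilation $\boldsymbol{\alpha}\mapsto\boldsymbol{\alpha}/c$ maps null sets to null sets. So from now until the end of Section~\ref{sec:ae},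
\begin{equation}\label{eq:sep}
|z_u|\ge1\qquad\text{for all }u\in\mathcal{P}_N ,
\end{equation}
and $d\ge2$.

\subsection*{The measure}
On the torus, $\int_0^1e(\xi t)\,dt=0$ for every nonzero integer $\xi$. For real frequencies we want a probability density whose Fourier transform vanishes for $|\xi|\ge1$, matching the tolerance in the definition of $E(X_N)$. The Fourier transform of the triangle function $(1-|\xi|)_+$ is $\rho(t)=\big(\frac{\sin\pi t}{\pi t}\big)^2$, so Fourier inversion gives
\begin{equation}\label{eq:fejer}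
\int_{\mathbb{R}}\rho(t)\,e(\xi t)\,dt=(1-|\xi|)_+ .
\end{equation}
Taking $\xi=0$ shows that $\rho$ is a probability density. Let $\mu$ be the probability measure on $\mathbb{R}^d$ with density $\prod_l\rho(\alpha_l)$. Since $\rho$ vanishes only at the nonzero integers, $\mu$ and Lebesgue measure have the same null sets.

\subsection*{Near-relations}
Fix an integer $K\ge1$. For $N\ge2$ put
\[
M=N^{1/d},\qquad H=\lfloor KM\rfloor\ge1,\qquad\text{so that } H^d\le K^dN .
\]
A trigonometric polynomial of degree at most $H$ is a function $F(y)=\sum_{|h|\le H}\widehat F(h)e(hy)$. The polynomials we have in mind approximate the indicator of an arc of length $2s/M$, whose Fourier coefficients are bounded by $2s/M$; this explains the hypothesis of the next lemma. By \eqref{eq:fejer}, the functions $F(z\alpha)$ and $F(z'\alpha)$ are correlated only through frequencies $jz+kz'$ in $(-1,1)$. We therefore define, for real $z,z'$,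
\[
\Delta(z,z')=\#\big\{(j,k)\in\mathbb{Z}^2\setminus\{(0,0)\}:\ |j|,|k|\le H,\ |jz+kz'|<1\big\}.
\]

\begin{lemma}\label{lem:var}
Let $B>0$, and let $F_1,\dots,F_d$ be real trigonometric polynomials of degree at most $H$ with $|\widehat F_l(h)|\le B/M$ for all $h$ and $l$. Put $A=\prod_l\widehat F_l(0)$ and
\[
T(\boldsymbol{\alpha})=\frac1N\sum_{u\in\mathcal{P}_N}\prod_{l=1}^dF_l(z_u\alpha_l).
\]
Then $\int T\,d\mu=(N-1)A$ and
\[
\int\big|T-(N-1)A\big|^2\,d\mu\le\frac{2^dB^{2d}}{N^4}\sum_{u,v\in\mathcal{P}_N}\Delta(z_u,z_v)^d .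
\]
\end{lemma}

\begin{proof}
By \eqref{eq:fejer}, $\int F_l(z_ut)\rho(t)\,dt=\sum_j\widehat F_l(j)(1-|jz_u|)_+$, and by \eqref{eq:sep} only $j=0$ survives. Since $\mu$ is a product measure, each of the $N(N-1)$ terms of $NT$ has mean $A$. This gives the first claim, and it shows that the variance of $T$ equals
\[
\frac1{N^2}\sum_{u,v}\Big(\prod_lP_l(u,v)-A^2\Big),\qquad P_l(u,v)=\int F_l(z_ut)F_l(z_vt)\rho(t)\,dt .
\]
By \eqref{eq:fejer} again,
\[
P_l(u,v)=\sum_{|j|,|k|\le H}\widehat F_l(j)\widehat F_l(k)\,(1-|jz_u+kz_v|)_+=\widehat F_l(0)^2+\varepsilon_l ,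
\]
where $\varepsilon_l$ collects the terms with $(j,k)\ne(0,0)$. With $b=B^2/M^2$ and $\Delta=\Delta(z_u,z_v)$ we have $\widehat F_l(0)^2\le b$ and $|\varepsilon_l|\le b\Delta$. Expand the product $\prod_l(\widehat F_l(0)^2+\varepsilon_l)$ and remove the term $A^2$; what remains is a sum over nonempty sets $I\subseteq\{1,\dots,d\}$ of terms bounded by $b^d\Delta^{|I|}$. Since $\Delta$ is a nonnegative integer, $\Delta^{|I|}\le\Delta^d$, so
\[
\Big|\prod_lP_l(u,v)-A^2\Big|\le2^db^d\Delta^d=\frac{2^dB^{2d}}{N^2}\Delta^d ,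
\]
using $M^d=N$. Summing over $u,v$ and dividing by $N^2$ completes the proof.
\end{proof}

\section{Counting near-relations by the energy}\label{sec:count}

For integers $z=ga$, $z'=gb$ of height $t$, the solutions counted by $\Delta(z,z')$ are the nonzero multiples of $(b,-a)$ in the box, so $\Delta(z,z')=2\lfloor H/t\rfloor$: a large $\Delta$ means a relation of small height. For real $z,z'$ the points counted by $\Delta$ lie in a strip and need not be multiples of one vector. For $z=\frac32$, $z'=1$, $H=3$ they are $\pm(1,-1)$, $\pm(1,-2)$, $\pm(2,-3)$. Still, many lattice points in a thin strip inside a box force two of them to be close, and their difference is a short near-relation. One has to take both points from the same half of the strip, so that the difference lies in the strip again.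

\begin{lemma}\label{lem:short}
Let $z,z'$ be real with $|z|,|z'|\ge1$, and suppose $\Delta=\Delta(z,z')\ge1$. Then $\Delta\ge2$, and there are nonzero integers $p,q$ with
\[
|pz+qz'|<1\qquad\text{and}\qquad\max(|p|,|q|)\le\frac{4H}{\Delta}.
\]
\end{lemma}

\begin{proof}
The statement is symmetric in $z$ and $z'$, so let $|z|\ge|z'|$. The points counted by $\Delta$ come in $\Delta/2$ pairs $\pm(j,k)$; in particular $\Delta$ is even, so $\Delta\ge2$. From each pair choose a point with $jz+kz'\in[0,1)$, and add the origin. This gives $\Delta/2+1\ge2$ points with $jz+kz'\in[0,1)$. Their second coordinates are distinct: if $(j,k)$ and $(j',k)$ are among them, then $|j-j'||z|<1$, so $j=j'$ because $|z|\ge1$. Now $\Delta/2+1$ distinct integers in $[-H,H]$ determine $\Delta/2$ consecutive gaps of total length at most $2H$, so two of them differ by some $q$ with $1\le q\le4H/\Delta$. Let $(p,q)$ be the difference of the corresponding points. Then $pz+qz'$ is a difference of two numbers in $[0,1)$, so $|pz+qz'|<1$. We have $p\ne0$ since $|qz'|\ge1$.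 Finally, $|p||z|<1+q|z'|\le(1+q)|z|$, so $|p|\le q$.
\end{proof}

In the example above, $\Delta=6$ and the lemma promises height at most $2$. Choosing $(1,-1)$, $(-1,2)$, $(2,-3)$ and the origin, the closest second coordinates are $-1$ and $0$, and $(p,q)=(-1,1)$.

The Cauchy--Schwarz step of Section~\ref{sec:model} survives if we sort real numbers by their integer parts.

\begin{lemma}\label{lem:CS}
For nonzero integers $p,q$, the number $\mathcal{N}_{p,q}$ of $(u,v)\in\mathcal{P}_N^2$ with $|pz_u+qz_v|<1$ is at most $3E(X_N)$.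
\end{lemma}

\begin{proof}
For a nonzero integer $h$ and $w\in\mathbb{Z}$ let $a_h(w)=\#\{u\in\mathcal{P}_N:\lfloor hz_u\rfloor=w\}$. If $|pz_u-(-q)z_v|<1$, then the integers $\lfloor pz_u\rfloor$ and $\lfloor-qz_v\rfloor$ differ by at most $1$. Hence
\[
\mathcal{N}_{p,q}\le\sum_{\epsilon\in\{-1,0,1\}}\sum_{w}a_p(w)\,a_{-q}(w+\epsilon)\le3\Big(\sum_wa_p(w)^2\Big)^{1/2}\Big(\sum_wa_{-q}(w)^2\Big)^{1/2}.
\]
The sum $\sum_wa_h(w)^2$ counts the $(u,u')$ with $\lfloor hz_u\rfloor=\lfloor hz_{u'}\rfloor$. These satisfy $|z_u-z_{u'}|<1/|h|\le1$, so the sum is at most $E(X_N)$ by \eqref{eq:Ediff}.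
\end{proof}

Put $\omega_d(N)=1$ for $d\ge3$ and $\omega_2(N)=\log(2N)$.

\begin{lemma}\label{lem:key}
Under the hypotheses of Lemma~\ref{lem:var},
\begin{equation}\label{eq:variance}
\int\big|T-(N-1)A\big|^2\,d\mu\ll\frac{E(X_N)\,\omega_d(N)}{N^3},
\end{equation}
with an implied constant that depends only on $d$, $K$ and $B$.
\end{lemma}

\begin{proof}
If $\Delta(z_u,z_v)\ge1$, then by \eqref{eq:sep} and Lemma~\ref{lem:short} there is a point $(p,q)$ with $pq\ne0$, $|pz_u+qz_v|<1$, $\max(|p|,|q|)\le2H$ and $\Delta(z_u,z_v)\le4H/\max(|p|,|q|)$. So for all $u,v$,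
\[
\Delta(z_u,z_v)^d\le(4H)^d\sum_{\substack{1\le|p|,|q|\le2H\\ |pz_u+qz_v|<1}}\max(|p|,|q|)^{-d}.
\]
Sum over $u,v$, apply Lemma~\ref{lem:CS}, and group the $(p,q)$ by $t=\max(|p|,|q|)$, with at most $8t$ points for each $t$:
\begin{equation}\label{eq:sumDelta}
\sum_{u,v}\Delta(z_u,z_v)^d\le(4H)^d\cdot3E(X_N)\cdot8\sum_{t\le2H}t^{1-d}.
\end{equation}
Here $H^d\le K^dN$. The sum over $t$ is at most $\sum_tt^{-2}<2$ for $d\ge3$, and at most $1+\log(2KN)\ll_K\log(2N)$ for $d=2$. Insert this in Lemma~\ref{lem:var}.
\end{proof}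

\begin{remark}
The sum over $t$ in \eqref{eq:sumDelta} is the only place where the dimension matters. For $d=1$ it equals $2H$, which is of order $N$, and the resulting variance bound $E(X_N)/N^2$ is never less than $1$; the argument then gives nothing. For $d=2$ it produces the logarithm that separates Theorem~\ref{thm:A} from Theorem~\ref{thm:B}.
\end{remark}

\section{Majorants and minorants of a cube}\label{sec:selberg}

To pass from polynomials to the indicator function in \eqref{eq:R} we need one-sided approximations, since the error terms are summed over $N(N-1)$ pairs and can be controlled only if they have a sign. In one variable we use Selberg's polynomials.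

\begin{theorem}[Selberg; see {\cite[Ch.~1]{Montgomery}}]\label{thm:selberg}
Let $0<r<\frac12$, let $H\ge1$ be an integer, and let $\chi$ be the indicator function of $\{y\in\mathbb{R}:\|y\|\le r\}$. There are real trigonometric polynomials $F^+$, $F^-$ of degree at most $H$ with $F^-\le\chi\le F^+$ everywhere and $\widehat{F^\pm}(0)=2r\pm\frac1{H+1}$.
\end{theorem}

In $d$ variables, $\prod_lF^+(y_l)$ majorizes the indicator of the cube. But $\prod_lF^-(y_l)$ is not in general a minorant, since two negative factors give a positive product outside the cube. The remedy is the Barton--Montgomery--Vaaler device, in which each term contains at most one factor $F^-$.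

\begin{lemma}\label{lem:BMV}
Let $\chi_l\in\{0,1\}$ and let $a_l\le\chi_l\le b_l$ be real numbers, $1\le l\le d$. Then
\[
\sum_{l=1}^da_l\prod_{k\ne l}b_k-(d-1)\prod_{k=1}^db_k\ \le\ \prod_{l=1}^d\chi_l\ \le\ \prod_{l=1}^db_l .
\]
\end{lemma}

\begin{proof}
The upper bound holds because $0\le\chi_l\le b_l$. For the lower bound let $\Pi=\prod_kb_k\ge0$. Suppose first that $\chi_{l_0}=0$ for some $l_0$. Then $a_{l_0}\le0$, so the $l_0$-th term of the sum is at most $0$. Each of the other $d-1$ terms is at most $\Pi$, since $a_l\le b_l$ and all $b_k\ge0$. The left side is therefore at most $0$. Suppose now that all $\chi_l=1$, and put $v_l=1-1/b_l\in[0,1)$. As $a_l\le1$, the $l$-th term is at most $\Pi/b_l=\Pi(1-v_l)$, so the left side is at most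
\[
\Pi\Big(1-\sum_lv_l\Big)\le\Pi\prod_l(1-v_l)=1 ,
\]
where $\prod_l(1-v_l)\ge1-\sum_lv_l$ follows by induction on the number of factors from $(1-x)(1-y)\ge1-x-y$ for $x,y\ge0$.
\end{proof}

Fix $s>0$ and $K\ge1$, let $N$ be so large that $r=s/M<\frac12$, and let $F^\pm$ be given by Theorem~\ref{thm:selberg} with $H=\lfloor KM\rfloor$. Since $F^\pm-\chi$ has constant sign, its $L^1$ norm over a period is $\frac1{H+1}$. Therefore
\[
|\widehat{F^\pm}(h)|\le|\widehat\chi(h)|+\frac1{H+1}\le2r+\frac1{H+1}\le\frac{2s+1}{M},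
\]
because $H+1>KM\ge M$. Let $T_0$ be the function $T$ of Lemma~\ref{lem:var} with all $F_k=F^+$, and for $1\le l\le d$ let $T_l$ be the function $T$ with $F_l=F^-$ and $F_k=F^+$ for $k\ne l$. Lemma~\ref{lem:key} applies to each of them with $B=2s+1$. Apply Lemma~\ref{lem:BMV} with $\chi_l=\chi(z_u\alpha_l)$, $a_l=F^-(z_u\alpha_l)$, $b_l=F^+(z_u\alpha_l)$, sum over $u\in\mathcal{P}_N$ and divide by $N$:
\begin{equation}\label{eq:sandwich}
\sum_{l=1}^dT_l(\boldsymbol{\alpha})-(d-1)T_0(\boldsymbol{\alpha})\le R_{\boldsymbol{\alpha}}(s,N)\le T_0(\boldsymbol{\alpha}).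
\end{equation}
We compute the means of the two bounds. Since $M\widehat{F^\pm}(0)=2s\pm M/(H+1)\to2s\pm\frac1K$ and $(N-1)/M^d\to1$ as $N\to\infty$, the mean of $T_0$ tends to $(2s+\frac1K)^d$ and the mean of $T_l$ tends to $(2s-\frac1K)(2s+\frac1K)^{d-1}$ for $l\ge1$. So the means of the right and left sides of \eqref{eq:sandwich} tend to
\begin{equation}\label{eq:G}
G_K^+(s)=\Big(2s+\frac1K\Big)^d,\qquad G_K^-(s)=\Big(2s+\frac1K\Big)^{d-1}\Big(2s-\frac{2d-1}K\Big),
\end{equation}
respectively, where we used $d(2s-\frac1K)-(d-1)(2s+\frac1K)=2s-\frac{2d-1}{K}$. Both tend to $(2s)^d$ as $K\to\infty$. This is the role of $K$: a larger degree sharpens the approximation and costs only a constant factor in \eqref{eq:variance}. We let $N\to\infty$ first and $K\to\infty$ afterwards.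

\section{Almost everywhere convergence}\label{sec:ae}

The bound \eqref{eq:variance} is never summable over all $N$, because $E(X_N)/N^3\ge1/N$. We sum it along geometric progressions, where the hypothesis of Theorem~\ref{thm:A} gives exactly what is needed, and we fill the gaps by monotonicity.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The hypothesis is $\sum_NE(X_N)\omega_d(N)N^{-4}<\infty$.

\emph{Convergence along a progression.} Let $\eta\in\{1,\frac12,\frac13,\dots\}$ and $N_i=\lceil(1+\eta)^i\rceil$. Then $N_{i+1}/N_i\to1+\eta$, so $1+\frac\eta2\le N_{i+1}/N_i\le1+2\eta$ for large $i$. Since $E(X_N)$ and $\omega_d(N)$ are nondecreasing in $N$, for such $i$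
\[
\sum_{N_i\le N<N_{i+1}}\frac{E(X_N)\omega_d(N)}{N^4}\ge E(X_{N_i})\omega_d(N_i)\frac{N_{i+1}-N_i}{N_{i+1}^4}\ge\frac{\eta}{2(1+2\eta)^4}\cdot\frac{E(X_{N_i})\omega_d(N_i)}{N_i^3}.
\]
Summing over $i$, we see that the right side of \eqref{eq:variance} is summable along $(N_i)$. Fix $s$, $K$ and $l\in\{0,\dots,d\}$, and let $D_i(\boldsymbol{\alpha})$ be the deviation of $T_l(\boldsymbol{\alpha})$ from its mean for $N=N_i$. By Lemma~\ref{lem:key} and monotone convergence, $\int\sum_iD_i^2\,d\mu<\infty$, so $D_i(\boldsymbol{\alpha})\to0$ for almost all $\boldsymbol{\alpha}$. By \eqref{eq:sandwich} and \eqref{eq:G}, for almost all $\boldsymbol{\alpha}$,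
\[
G_K^-(s)\le\liminf_iR_{\boldsymbol{\alpha}}(s,N_i)\le\limsup_iR_{\boldsymbol{\alpha}}(s,N_i)\le G_K^+(s).
\]
Remove the exceptional null sets for the countably many triples $(\eta,K,s)$ with $s>0$ rational, and let $K\to\infty$. For all remaining $\boldsymbol{\alpha}$,
\begin{equation}\label{eq:subseq}
\lim_{i\to\infty}R_{\boldsymbol{\alpha}}(s,N_i)=(2s)^d\qquad\text{for all rational $s>0$ and all $\eta$.}
\end{equation}

\emph{All $N$ and all $s$.} Fix such an $\boldsymbol{\alpha}$, a real $s>0$ and $\eta$. Let $C(r,N)$ be the number of $u\in\mathcal{P}_N$ with $\|z_u\boldsymbol{\alpha}\|_\infty\le r$; it is nondecreasing in $r$ and in $N$, and $NR_{\boldsymbol{\alpha}}(s,N)=C(sN^{-1/d},N)$. Take positive rationals $s_1\le s(1+2\eta)^{-1/d}$ and $s_2\ge s(1+2\eta)^{1/d}$. Let $N_i\le N\le N_{i+1}$ with $i$ large. Then $N/N_i$ and $N_{i+1}/N$ are at most $1+2\eta$, so $s_1N_i^{-1/d}\le sN^{-1/d}\le s_2N_{i+1}^{-1/d}$ and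
\[
N_iR_{\boldsymbol{\alpha}}(s_1,N_i)\le NR_{\boldsymbol{\alpha}}(s,N)\le N_{i+1}R_{\boldsymbol{\alpha}}(s_2,N_{i+1}).
\]
Dividing by $N$ gives $(1+2\eta)^{-1}R_{\boldsymbol{\alpha}}(s_1,N_i)\le R_{\boldsymbol{\alpha}}(s,N)\le(1+2\eta)R_{\boldsymbol{\alpha}}(s_2,N_{i+1})$. Let $N\to\infty$, use \eqref{eq:subseq}, and then let $s_1,s_2$ tend to their bounds:
\[
(1+2\eta)^{-2}(2s)^d\le\liminf_NR_{\boldsymbol{\alpha}}(s,N)\le\limsup_NR_{\boldsymbol{\alpha}}(s,N)\le(1+2\eta)^2(2s)^d .
\]
Letting $\eta\to0$ finishes the proof.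
\end{proof}

\begin{remark}
The spacing condition entered through \eqref{eq:sep}, in the mean value in Lemma~\ref{lem:var} and in Lemma~\ref{lem:short}. It cannot be dropped. Let $x_{2n-1}=2^n$ and $x_{2n}=2^n+4^{-n}$ for $n\ge1$. Every $x_{n_1}+x_{n_2}-x_{n_3}-x_{n_4}$ is within $\frac12$ of the even integer formed from the four powers of $2$; if it is less than $1$ in absolute value, this integer vanishes, and so $E(X_N)\le16\cdot2\lceil N/2\rceil^2\ll N^2$. But for every $\boldsymbol{\alpha}$ and $s>0$, the pairs $(2n-1,2n)$ and $(2n,2n-1)$ with $2n\le N$ are counted in \eqref{eq:R} for all but $O(\log N)$ values of $n$. So $\liminf_NR_{\boldsymbol{\alpha}}(s,N)\ge1>(2s)^d$ for $s<\frac12$.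
\end{remark}

\section{Unions of intervals and sharpness}\label{sec:B}

We prove Theorem~\ref{thm:B} by carrying out the heuristic of Section~\ref{sec:intro} at every dyadic scale. The $k$-th block of the sequence has about $2^k$ elements and consists of intervals of length about $\psi(2^k)2^k$. Their positions are multiples of powers of $4$, which excludes additive relations between them.

\subsection*{Construction}
For $k\ge0$ put $w_k=2^k\psi(2^k)$. Then $w_k$ is nondecreasing and $\psi(1)\le w_k\le2^k$, by the hypotheses that $x\psi(x)$ is nondecreasing and $\psi\le1$. Let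
\[
L_k=\lceil w_k\rceil\in[1,2^k],\qquad J_k=\lceil2^k/L_k\rceil,\qquad n_k=J_kL_k ,
\]
so that $2^k\le n_k<2^k+L_k\le2^{k+1}$. Define recursively
\[
B_k=\bigcup_{i=1}^{J_k}I_{k,i},\qquad I_{k,i}=U_k+2L_k4^i+\{1,\dots,L_k\},
\]
with $U_0=0$ and $U_k=\max B_{k-1}$ for $k\ge1$. For fixed $k$ the intervals $I_{k,i}$ are disjoint, since their starting points differ by more than $L_k$. So $|B_k|=n_k$, and all elements of $B_k$ exceed those of $B_{k-1}$. Let $(x_n)$ be the increasing enumeration of $\bigcup_kB_k$, and let $N_k=\sum_{j\le k}n_j$. Then $X_{N_k}=B_0\cup\dots\cup B_k$ and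
\begin{equation}\label{eq:Nk}
2^{k+1}-1\le N_k<2^{k+2}.
\end{equation}

\subsection*{The energy}
For a finite set $B$ of integers, $E(B)$ counts the solutions of $a+b=a'+b'$ in $B$. It is monotone under inclusion, and by orthogonality $E(B)=\int_0^1|f_B(t)|^4\,dt$ with $f_B(t)=\sum_{b\in B}e(bt)$. Since $f_{B\cup B'}=f_B+f_{B'}$ for disjoint sets, Minkowski's inequality in $L^4$ shows that $E^{1/4}$ is subadditive over disjoint unions. So it suffices to bound the energy of a single block, with no condition on the relative position of the blocks.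

Let $a+b=a'+b'$ with $a,b,a',b'$ in $I_{k,i_1},I_{k,i_2},I_{k,i_3},I_{k,i_4}$, respectively. The offsets in $\{1,\dots,L_k\}$ contribute at most $2(L_k-1)$ in absolute value to $a+b-a'-b'$, so
\[
2L_k\,\big|4^{i_1}+4^{i_2}-4^{i_3}-4^{i_4}\big|\le2(L_k-1)<2L_k .
\]
Thus $4^{i_1}+4^{i_2}=4^{i_3}+4^{i_4}$. In base $4$ such a sum has two digits $1$ or one digit $2$, at the positions $i_1,i_2$; so $\{i_1,i_2\}=\{i_3,i_4\}$ as multisets. This leaves at most $2J_k^2$ choices of $(i_1,\dots,i_4)$, and for each at most $L_k^3$ choices of $a,b,a'$, which determine $b'$. With $\kappa=1+1/\psi(1)$ we have $L_k\le w_k+1\le\kappa w_k$, hence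
\[
E(B_k)\le2J_k^2L_k^3=2n_k^2L_k\le8\kappa\,4^kw_k .
\]
Now let $N\ge1$ and $x_N\in B_k$. Since $w_j\le w_k$ for $j\le k$ and $\sum_{j\le k}2^{j/2}<4\cdot2^{k/2}$,
\[
E(X_N)^{1/4}\le\sum_{j\le k}E(B_j)^{1/4}\le(8\kappa w_k)^{1/4}\sum_{j\le k}2^{j/2}\le4(8\kappa w_k)^{1/4}2^{k/2},
\]
so $E(X_N)\ll_\psi w_k4^k$. Moreover $N\ge2^k$: for $k\ge1$ this follows from $N>N_{k-1}\ge2^k-1$, and for $k=0$ it says $N\ge1$. Therefore $w_k\le N\psi(N)$ and $4^k\le N^2$, and $E(X_N)\ll\psi(N)N^3$.

\subsection*{Failure of $\infty$-PPC}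
Let $s=\frac1{16}$, so that $(2s)^d\le\frac18$. If $1\le q\le L_k/2$, then each interval $I_{k,i}$ contains $2(L_k-q)\ge L_k$ ordered pairs at distance $q$. So at least $J_kL_k\ge2^k>N_k/4$ pairs $u\in\mathcal{P}_{N_k}$ have $|z_u|=q$. By \eqref{eq:Nk} we have $2^{-(k+2)/d}\le N_k^{-1/d}$, and therefore
\begin{equation}\label{eq:bad}
1\le q\le L_k/2,\quad\|q\boldsymbol{\alpha}\|_\infty\le s\,2^{-(k+2)/d}\quad\Longrightarrow\quad R_{\boldsymbol{\alpha}}(s,N_k)\ge\tfrac14 .
\end{equation}

We must show that the hypothesis of \eqref{eq:bad} holds for infinitely many $k$. These events are not independent, and we let Theorem~\ref{thm:khintchine} deal with that by organizing them according to $q$ instead of $k$. For a given $q$, the condition on $\boldsymbol{\alpha}$ is weakest for the smallest admissible $k$. The sequence $L_k$ is nondecreasing, and it is unbounded: otherwise the nondecreasing function $x\psi(x)$ would be bounded, say by $C$, and $\sum_N\psi(N)/N\le C\sum_NN^{-2}$ would converge. So for $q\ge1$ we may define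
\[
k(q)=\min\{k:\ L_k\ge2q\},\qquad\Psi(q)=s\,2^{-(k(q)+2)/d}.
\]
The function $k(q)$ is nondecreasing, so $\Psi$ is nonincreasing, and $\Psi\le\frac1{16}$. Also $k(q)\to\infty$, since $2^{k(q)}\ge L_{k(q)}\ge2q$. By the monotonicity of $L_k$, the inequality $k\ge k(q)$ holds exactly when $q\le\lfloor L_k/2\rfloor$. Writing $2^{-k(q)}=\sum_{k\ge k(q)}2^{-k-1}$ and interchanging the sums, we get
\[
\sum_{q\ge1}\Psi(q)^d=\frac{s^d}4\sum_{q\ge1}2^{-k(q)}=\frac{s^d}4\sum_{k\ge0}2^{-k-1}\Big\lfloor\frac{L_k}2\Big\rfloor\ge\frac{s^d}{32}\sum_{k:\,L_k\ge2}\psi(2^k),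
\]
where we used $\lfloor L_k/2\rfloor\ge L_k/4\ge2^k\psi(2^k)/4$ for $L_k\ge2$. Since $\psi$ is nonincreasing, $\sum_{2^k\le N<2^{k+1}}\psi(N)/N\le\psi(2^k)$, so $\sum_k\psi(2^k)=\infty$; and $L_k\ge2$ for all but finitely many $k$. Hence $\sum_q\Psi(q)^d=\infty$.

By Theorem~\ref{thm:khintchine}, for almost all $\boldsymbol{\alpha}$ there are infinitely many $q$ with $\|q\boldsymbol{\alpha}\|_\infty<\Psi(q)$. For each of them \eqref{eq:bad} applies with $k=k(q)$, and these $k$ tend to infinity. Thus
\[
\limsup_{N\to\infty}R_{\boldsymbol{\alpha}}(s,N)\ge\tfrac14>(2s)^d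
\]
for almost all $\boldsymbol{\alpha}$, and $\infty$-PPC fails. This proves Theorem~\ref{thm:B}. \qed

\begin{remark}
The construction and the energy bound did not use the divergence of $\sum_N\psi(N)/N$, and the energy is of exact order $\psi(N)N^3$. Indeed, the quadruples with $i_1=i_3$, $i_2=i_4$ and \eqref{eq:interval} give $E(B_k)\ge\frac23J_k^2L_k^3\ge\frac23\psi(2^k)8^k$; and if $x_N\in B_{k+1}$, then $X_N\supseteq B_k$ and $2^k\le N<2^{k+3}$, so $E(X_N)\ge\frac23\psi(N)(N/8)^3$. With $\psi(x)=x^{-\lambda}$, $0<\lambda\le1$, we obtain sequences of energy of order $N^{3-\lambda}$. Theorem~\ref{thm:A} applies to all of them, while for $\lambda\le 3-199/76$ they are outside the range of Theorem~\ref{thm:known}.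
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDM}
Tanmoy Bera, Mithun Kumar Das, Anirban Mukhopadhyay,
\emph{Poissonian pair correlation for higher dimensional real sequences},
arXiv:2310.09541 (2023).

\bibitem{Cassels}
Cassels, \emph{An Introduction to Diophantine Approximation}.

\bibitem{Montgomery}
Montgomery, \emph{Ten Lectures on the Interface between Analytic Number Theory and Harmonic Analysis}.

\end{thebibliography}
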